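\title{Convergence of formal isomorphisms along bracket-generating families of rational curves}

\begin{abstract}
A compact submanifold of a complex manifold satisfies the formal principle with convergence if every formal isomorphism from its formal neighborhood to the formal neighborhood of another compact submanifold is induced by a biholomorphic map of Euclidean neighborhoods. A family of smooth rational curves with semipositive normal bundles carries a natural distribution, spanned by the infinitesimal deformations that fix a point of the curve. We prove that if this distribution is bracket-generating, then a general member of the family satisfies the formal principle with convergence. A formal isomorphism induces a formal map between the parameter spaces of the curves, and the jets of each of the two maps are holomorphic functions of the jets of the other. Convergence therefore propagates along chains of curves, and the bracket condition makes the chains fill an open set. The method also gives a convergence criterion for arbitrary families, finite determination of formal isomorphisms at one point, and a version for submanifolds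 of higher dimension.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complex manifold and $Y\subset X$ a compact complex submanifold with ideal sheaf $I_Y$. The $\nu$-th \emph{infinitesimal neighborhood} $(Y/X)_\nu$ is the complex space $(Y,\mathcal O_X/I_Y^{\nu+1})$, and the \emph{formal neighborhood} $(Y/X)_\infty$ is the system of all of these. If $\widetilde Y\subset\widetilde X$ is another such pair, a \emph{formal isomorphism} $\psi:(Y/X)_\infty\to(\widetilde Y/\widetilde X)_\infty$ is a compatible system of isomorphisms $\psi_\nu:(Y/X)_\nu\to(\widetilde Y/\widetilde X)_\nu$, $\nu\ge0$. It is \emph{convergent} if there are open neighborhoods $U\supset Y$ and $\widetilde U\supset\widetilde Y$ and a biholomorphic map $\Psi:U\to\widetilde U$ with $\Psi(Y)=\widetilde Y$ that induces $\psi_\nu$ for every $\nu$.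

\begin{definition}\label{def:fpc}
The submanifold $Y\subset X$ satisfies the \emph{formal principle with convergence} if, for every compact submanifold $\widetilde Y$ of a complex manifold $\widetilde X$, every formal isomorphism $(Y/X)_\infty\to(\widetilde Y/\widetilde X)_\infty$ is convergent.
\end{definition}

A formal isomorphism is holomorphic along $Y$ and only a formal power series in the normal directions. No local reason forces it to converge: for $Y=\{0\}\subset\mathbb C$ the substitution $z\mapsto z+\sum_{n\ge2}n!\,z^n$ is a divergent formal automorphism. Convergence has to come from the global geometry of $Y$, and the natural source is the family of deformations of $Y$ in $X$, which a formal isomorphism must respect to all orders.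

Let $C\cong\mathbb P^1$ be a smooth rational curve in $X$. Its normal bundle splits as $N_{C/X}\cong\mathcal O(a_1)\oplus\dots\oplus\mathcal O(a_r)$. The bundle is \emph{positive} if all $a_i>0$ and \emph{semipositive} if all $a_i\ge0$; in the second case we write $N_{C/X}\cong N^+_{C/X}\oplus\mathcal O_C^q$, where $N^+_{C/X}$ is the sum of the summands with $a_i>0$. If $N_{C/X}$ is positive, it is known that $C$ satisfies the formal principle with convergence (Commichau--Grauert, Hirschowitz). Semipositivity alone does not suffice.

\begin{example}[products]\label{ex:product}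
Let $C\subset X_0$ be a smooth rational curve with semipositive normal bundle, let $e\ge1$, $X=X_0\times\mathbb C^e$, and identify $C$ with $C\times\{0\}$. Then $N_{C/X}=N_{C/X_0}\oplus\mathcal O_C^e$ is semipositive. Put $\beta(z)=(z_1+\sum_{n\ge2}n!\,z_1^n,z_2,\dots,z_e)$. The truncations of $\mathrm{id}_{X_0}\times\beta$ define an automorphism of $(C/X)_\infty$. If a holomorphic map $\Psi$ induced it, the Taylor series of $z_1\circ\Psi$ at a point of $C$ would be $z_1+\sum n!\,z_1^n$, which diverges. So the formal principle with convergence fails for $C\subset X$.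
\end{example}

In this example every compact curve near $C$ lies in a slice $X_0\times\{z\}$, and curves in different slices never meet; nothing ties the behavior of a map on one slice to its behavior on another. One is led to measure how far a curve can travel if each step of the motion keeps one of its points fixed.

Let $\mathcal K$ be a connected open subset of the space of smooth rational curves with semipositive normal bundle, inside the Douady space of $X$. It is a complex manifold, and $T_{[C]}\mathcal K=H^0(C,N_{C/X})$. Let
\[
\mathcal D_{[C]}=H^0(C,N^+_{C/X})\subset T_{[C]}\mathcal K .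
\]
This subspace does not depend on the splitting of $N_{C/X}$, and it is spanned by the sections that vanish somewhere on $C$, that is, by the infinitesimal deformations of $C$ that fix a point (Lemma~\ref{lem:Dt}). A \emph{distribution} on a complex manifold is a coherent subsheaf $\mathcal E$ of the tangent sheaf $\Theta$ that is \emph{saturated}, meaning that $\Theta/\mathcal E$ is torsion-free. Outside a nowhere dense closed analytic subset of $\mathcal K$ the spaces $\mathcal D_{[C]}$ form a subbundle of $T\mathcal K$, and there is a unique distribution $\mathcal D\subset\Theta_{\mathcal K}$ that extends this subbundle (Lemma~\ref{lem:exceptional}). For a distribution $\mathcal E$ put $\partial^0\mathcal E=\mathcal E$, and let $\partial^{i+1}\mathcal E$ be the saturation of the $\mathcal O$-module generated by $\partial^i\mathcal E$ and $[\partial^i\mathcal E,\partial^i\mathcal E]$; the saturation of a submodule $\mathcal M\subset\Theta$ consists of the germs $v$ with $gv\in\mathcal M$ for some germ of a function $g\ne0$. The distribution $\mathcal E$ is \emph{bracket-generating} if $\partial^i\mathcal E=\Theta$ for some $i$,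 and $\mathcal K$ is a \emph{bracket-generating family of rational curves} if $\mathcal D$ is bracket-generating.

For positive normal bundles $\mathcal D=\Theta_{\mathcal K}$. In Example~\ref{ex:product}, $z$ is constant on each curve and defines a submersion $\mathcal K\to\mathbb C^e$; since there is no nonzero map $N^+\to\mathcal O^e$, the distribution $\mathcal D$ and all $\partial^i\mathcal D$ are tangent to its fibers, and $\mathcal K$ is not bracket-generating. The normal bundle does not decide the matter: a line in $\mathbb P^2\times\mathbb C$ and a line on a smooth quadric threefold both have normal bundle $\mathcal O(1)\oplus\mathcal O$, but in the second case $\mathcal D$ is a contact distribution (Example~\ref{ex:quadric}). The question whether a general member of a bracket-generating family satisfies the formal principle with convergence is posed in \cite{Hwang}. The answer is yes.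

\begin{theorem}\label{thm:main}
Let $\mathcal K$ be a bracket-generating family of rational curves on a complex manifold $X$. Then every member of $\mathcal K$ outside a nowhere dense closed analytic subset of $\mathcal K$ satisfies the formal principle with convergence.
\end{theorem}

Example~\ref{ex:product} shows that some bracket condition is needed. We do not claim that bracket-generation is necessary for families that are not locally products.

The proof uses the double fibration $X\xleftarrow{\mu}\mathcal U\xrightarrow{\rho}\mathcal K$ given by the universal family in the way Segre varieties are used in CR geometry. A formal isomorphism $\psi$ induces a formal map $\Phi$ of parameter spaces (Section~\ref{sec:Phi}). A curve of the family is determined by a finite jet at any one of its points, and a point of a curve is determined as the zero of an infinitesimal deformation; these two facts express the jets of $\Phi$ holomorphically through the jets of $\psi$ and conversely (Section~\ref{sec:reflection}). Convergence then spreads alternately along the fibers of $\mu$ and of $\rho$, and the bracket condition produces chains of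 such moves that sweep out a neighborhood of the starting point (Section~\ref{sec:chains}). Section~\ref{sec:gluing} passes from one point to all of $C$. Section~\ref{sec:setup} states the local theorem behind Theorem~\ref{thm:main}, Section~\ref{sec:examples} carries out the argument by hand for a line in the plane, Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from the local theorem, and Section~\ref{sec:complements} contains two complements.

If $\dim X=1$, then $C$ is open and closed in $X$, a formal isomorphism is an isomorphism of curves, and there is nothing to prove. From now on $\dim X=r+1$ with $r\ge1$.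

\section{The double fibration and the local theorem}\label{sec:setup}

\subsection{Formal isomorphisms in coordinates}\label{ss:formal}

Let $\psi:(Y/X)_\infty\to(\widetilde Y/\widetilde X)_\infty$ be a formal isomorphism. Then $\psi_0:Y\to\widetilde Y$ is biholomorphic, and we write $\psi(x)$ for $\psi_0(x)$. The isomorphism $\psi_1$ identifies $I_Y/I_Y^2$ with $I_{\widetilde Y}/I_{\widetilde Y}^2$, so the normal bundles of $Y$ and $\widetilde Y$ correspond under $\psi_0$.

Coordinates $(s,w)$ on $X$ are \emph{adapted at} $x\in Y$ if they are centered at $x$ and $Y=\{w=0\}$. Take adapted coordinates $(s,w)$ at $x$ and $(\tilde s,\tilde w)$ at $\psi(x)$, and a polydisc $\Delta\subset Y$ around $x$ that lies in the first chart and is mapped by $\psi_0$ into the second. A section of $\mathcal O_X/I_Y^{\nu+1}$ over $\Delta$ has a unique expression $\sum_{|\gamma|\le\nu}c_\gamma(s)w^\gamma$ with $c_\gamma$ holomorphic on $\Delta$. Hence $\psi$ pulls $(\tilde s,\tilde w)$ back to a vector of series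
\begin{equation}\label{eq:cgamma}
\sum_\gamma c_\gamma(s)\,w^\gamma,\qquad c_\gamma\ \text{holomorphic on the fixed polydisc }\Delta ,
\end{equation}
and \eqref{eq:cgamma} determines $\psi$ over $\Delta$. Expanding the $c_\gamma$ at a point $x'\in\Delta$ gives a vector of formal power series $\varphi_{x'}$, the \emph{Taylor series of $\psi$ at $x'$}; it represents the isomorphism induced by $\psi$ from the completion of $X$ at $x'$ to the completion of $\widetilde X$ at $\psi(x')$. Write $\varphi_x=(a(s,w),b(s,w))$. Since $\psi$ maps $Y$ to $\widetilde Y$, we have $b(s,0)=0$, so the linear part of $\varphi_x$ is block triangular. It is invertible, and therefore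
\begin{equation}\label{eq:linear}
a_s(0,0)\ \text{and}\ b_w(0,0)\ \text{are invertible.}
\end{equation}
We write $j^l\varphi=(\partial^\gamma\varphi)_{|\gamma|\le l}$ for the vector of all partial derivatives of order at most $l$.

We shall substitute formal series into holomorphic functions. Let $g$ be a vector of formal power series in $u$, and let $G$ be holomorphic near the vector $g(0)$ of constant terms, the \emph{base point}. Then $G(g)$ is obtained by substituting $g-g(0)$ into the Taylor series of $G$ at $g(0)$. The map $G\mapsto G(g)$ is a ring homomorphism; it obeys the chain rule; identities between holomorphic functions near the base point persist after substitution; $G(g)\circ\theta=G(g\circ\theta)$ for every holomorphic germ $\theta$ with $\theta(0)=0$; and $G(g)$ converges if $g$ does.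

\subsection{The Douady space}\label{ss:douady}

The Douady space of $X$ is a complex space $\mathrm{Dou}(X)$ with a closed subspace $\mathrm{Univ}\subset X\times\mathrm{Dou}(X)$ that is flat and proper over $\mathrm{Dou}(X)$. We use two standard properties.
\begin{itemize}
\item[(D1)] For every complex space $T$, reduced or not, and every closed subspace $\mathcal Y\subset X\times T$ that is flat and proper over $T$, there is a unique morphism $T\to\mathrm{Dou}(X)$ such that $\mathcal Y$ is the pullback of $\mathrm{Univ}$.
\item[(D2)] If $Y\subset X$ is a compact submanifold with normal bundle $N$ and $H^1(Y,N)=0$, then $\mathrm{Dou}(X)$ is smooth at $[Y]$ with tangent space $H^0(Y,N)$. Over a neighborhood of $[Y]$ the universal family is a submersion whose fibers are compact submanifolds.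
\end{itemize}
We also use Grauert's theorems for a vector bundle $\mathcal W$ on the total space of a proper submersion $\rho$ with fibers $Y_t$ over a manifold: the sheaf $\rho_*\mathcal W$ is coherent, the sets $\{t:h^i(Y_t,\mathcal W|_{Y_t})\ge c\}$ are closed analytic, and where $h^0(Y_t,\mathcal W|_{Y_t})$ is locally constant the sheaf $\rho_*\mathcal W$ is locally free with fibers $H^0(Y_t,\mathcal W|_{Y_t})$. On $\mathbb P^1$ we have $h^0(\mathcal O(a))=\max(a+1,0)$, $H^1(\mathcal O(a))=0$ exactly for $a\ge-1$, and a nonzero section of $\mathcal O(a)$ has $a$ zeros counted with multiplicity.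

\subsection{The double fibration}\label{ss:double}

Let $C\subset X$ be a smooth rational curve with $N=N_{C/X}\cong\bigoplus_{i=1}^r\mathcal O(a_i)$, $a_i\ge0$. Then $H^1(C,N)=0$, so the Douady space is smooth of dimension $d=h^0(C,N)$ at the point $0:=[C]$. Let $\mathcal K$ be a small connected neighborhood of $0$, let $\rho:\mathcal U\to\mathcal K$ be the universal family, with fibers $C_t$, and let $\mu:\mathcal U\to X$ be the other projection, so that $(\mu,\rho):\mathcal U\to X\times\mathcal K$ is a closed embedding. Let $\mathcal N$ be the normal bundle of this embedding; its restriction to $C_t$ is $N_t:=N_{C_t/X}$. The curves $C_t$ are smooth and rational. They are semipositive for $\mathcal K$ small: semipositivity of $N_t$ means $H^1(C_t,N_t(-1))=0$, which is an open condition by semicontinuity, applied to $\mathcal N$ twisted by the ideal of a local section of $\rho$.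

Fix $x_0\in C$ and $u_0=(x_0,0)\in\mathcal U$. Choose adapted coordinates $(s,w)\in\mathbb C\times\mathbb C^r$ at $x_0$ and coordinates $t\in\mathbb C^d$ on $\mathcal K$ at $0$. Near $x_0$ the curve $C_t$ is a graph $w=f(s,t)$ with $f$ holomorphic and $f(s,0)=0$. Then $(s,t)$ are coordinates on $\mathcal U$ at $u_0$, and
\begin{equation}\label{eq:murho}
\mu(s,t)=(s,f(s,t)),\qquad\rho(s,t)=t .
\end{equation}
The identification $T_t\mathcal K=H^0(C_t,N_t)$ sends $\xi\in\mathbb C^d$ to the section whose components in the frame $\partial_{w_1},\dots,\partial_{w_r}$ of $N_t$ are $s\mapsto f_t(s,t)\,\xi$, where $f_t$ is the $r\times d$ matrix of $t$-derivatives. A semipositive bundle is globally generated, so $f_t(s,t)$ has rank $r$ and $\mu$ is a submersion. Put $\mathcal V=\ker d\rho$ and $\mathcal F=\ker d\mu$. By \eqref{eq:murho},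
\begin{equation}\label{eq:VF}
\mathcal V=\langle\partial_s\rangle,\qquad
\mathcal F=\Big\{\sum_j\xi^j(s,t)\,\partial_{t_j}\ :\ f_t(s,t)\,\xi(s,t)=0\Big\}.
\end{equation}
Thus $\mathcal F$ is a subbundle of rank $d-r$, and its fiber at $(s,t)$ is $H^0(C_t,N_t\otimes\mathfrak m_s)$, the space of sections vanishing at the point of $C_t$ with coordinate $s$. A point of $\mathcal U$ is a curve with a marked point. Flowing along $\mathcal V$ slides the point along the fixed curve; flowing along $\mathcal F$ turns the curve about the fixed point.

\subsection{The local theorem}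

For $u\in\mathcal U$ let $\mathcal L$ be the smallest $\mathcal O_{\mathcal U,u}$-submodule of $\Theta_{\mathcal U,u}$ that contains the germs of sections of $\mathcal F$ and of $\mathcal V$ and is closed under brackets, and let $\mathcal L_u\subset T_u\mathcal U$ be the space of values at $u$ of elements of $\mathcal L$.

\begin{theorem}\label{thm:local}
Let $C\subset X$ be a smooth rational curve with semipositive normal bundle and $N^+_{C/X}\ne0$, such that $\mathcal L_{u_0}=T_{u_0}\mathcal U$ for some $u_0\in\rho^{-1}([C])$. Then $C$ satisfies the formal principle with convergence.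
\end{theorem}

When the brackets do not span, the same proof shows that convergence has to be checked only in the missing directions, and only for finitely many derivatives.

\begin{theorem}\label{thm:slice}
Let $C\subset X$ be a smooth rational curve with semipositive normal bundle, $N^+_{C/X}\ne0$, and $u_0=(x_0,[C])$. Let $\varsigma:(\mathbb C^e,0)\to(\mathcal U,u_0)$ be an immersive holomorphic germ with $\mathcal L_{u_0}+\operatorname{im}d\varsigma_0=T_{u_0}\mathcal U$. There is an integer $\ell$, depending only on $(X,C,u_0,\varsigma)$, such that a formal isomorphism $\psi:(C/X)_\infty\to(\widetilde C/\widetilde X)_\infty$ is convergent if and only if $(\partial^\gamma\varphi_{x_0})\circ\mu\circ\varsigma$ converges for all $|\gamma|\le\ell$.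
\end{theorem}

The condition does not depend on the coordinates at $x_0$ and $\psi(x_0)$: by the chain rule, the derivatives of order at most $\ell$ in new coordinates are holomorphic functions of $j^\ell\varphi_{x_0}$ and of the point of $X$. Theorem~\ref{thm:local} is the case $e=0$ of Theorem~\ref{thm:slice}, because then $\varsigma$ is the constant germ and the series in question are constants. We prove Theorem~\ref{thm:slice} in Sections~\ref{sec:Phi}--\ref{sec:gluing}; a reader interested only in Theorem~\ref{thm:main} may set $e=0$ throughout.

\begin{remark}
In Example~\ref{ex:product} we have $\mathcal U=\mathcal U_0\times\mathbb C^e$, where $\mathcal U_0$ is the universal family for $X_0$, and $\mathcal F$, $\mathcal V$, $\mathcal L$ come from $\mathcal U_0$. If $C\subset X_0$ satisfies the hypotheses of Theorem~\ref{thm:local} at $u_0=(x_0,[C])$, then $\varsigma(z)=(u_0,z)$ is admissible in Theorem~\ref{thm:slice}: a formal isomorphism from $(C/X)_\infty$ converges as soon as finitely many derivatives of $\varphi_{x_0}$ converge on the slice $\{x_0\}\times\mathbb C^e$.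
\end{remark}

\section{Two examples}\label{sec:examples}

\subsection{A line in the plane}\label{ss:plane}

All steps of the proof are visible for a line $C\subset\mathbb P^2$, where $N=\mathcal O(1)$, $r=1$, $d=2$. In an affine chart $C=\{w=0\}$, the nearby lines are $w=t_1+t_2s$, and
\[
\mu(s,t)=(s,t_1+t_2s),\qquad \mathcal V=\langle Z_0\rangle,\quad\mathcal F=\langle Z_1\rangle,\qquad Z_0=\partial_s,\quad Z_1=\partial_{t_2}-s\,\partial_{t_1}.
\]
Since $[Z_0,Z_1]=-\partial_{t_1}$, we have $\mathcal L_u=T_u\mathcal U$ everywhere. Let $\psi$ be a formal automorphism of $(C/\mathbb P^2)_\infty$ fixing the origin $x_0$, with Taylor series $\varphi=(a,b)$, and put $A=a\circ\mu$, $B=b\circ\mu$. We show that $\varphi$ converges.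

Section~\ref{sec:Phi} provides a formal map $\Phi=(\Phi_1,\Phi_2)$ of the dual plane with $\Phi(0)=0$ such that $\psi$ maps the line $t$ to the line $\Phi(t)$:
\begin{equation}\label{eq:planestar}
B=\Phi_1(t)+\Phi_2(t)\,A\quad\text{in }\mathbb C[[s,t]].
\end{equation}
A line is determined by a point and the tangent direction there. Accordingly, $\partial_s$ kills $\Phi$, and applying it to \eqref{eq:planestar} gives
\begin{equation}\label{eq:plane1}
\Phi_2=\frac{B_s}{A_s}=\frac{b_s\circ\mu+t_2\,b_w\circ\mu}{a_s\circ\mu+t_2\,a_w\circ\mu},\qquad\Phi_1=B-A\,\Phi_2 ;
\end{equation}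
the denominator has constant term $a_s(0,0)\neq0$. Dually, a point is the intersection of a line with an infinitely near line through it. The field $Z_1$ kills $A$ and $B$, and applying it to \eqref{eq:planestar} gives
\begin{equation}\label{eq:plane2}
A=-\frac{Z_1\Phi_1}{Z_1\Phi_2},\qquad B=\Phi_1+\Phi_2A .
\end{equation}
The denominator is a unit: the $t_2$-derivative of \eqref{eq:planestar} at $t=0$ is $s\,b_w(s,0)=\partial_{t_2}\Phi_1(0)+\partial_{t_2}\Phi_2(0)\,a(s,0)$, and the coefficient of $s$ gives $\partial_{t_2}\Phi_2(0)\,a_s(0,0)=b_w(0,0)\ne0$. Differentiating \eqref{eq:plane1} in $t$ expresses every derivative of $\Phi$ through derivatives of $\varphi$. Since $g_w\circ\mu=\partial_{t_1}(g\circ\mu)$ and $g_s\circ\mu=(\partial_s-t_2\partial_{t_1})(g\circ\mu)$, the identity \eqref{eq:plane2} expresses every $(\partial^\beta\varphi)\circ\mu$ through derivatives of $\Phi$.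

Call a holomorphic germ $\theta$ into $(\mathcal U,u_0)$ good if all $(\partial^\beta\varphi)\circ\mu\circ\theta$ converge. By the two identities this holds if and only if all $(\partial^\alpha\Phi)\circ\rho\circ\theta$ converge. The first condition depends only on $\mu\circ\theta$ and the second only on $\rho\circ\theta$. So goodness survives both flows
\[
\exp(\tau Z_0)(s,t_1,t_2)=(s+\tau,t_1,t_2),\qquad\exp(\eta Z_1)(s,t_1,t_2)=(s,t_1-s\eta,t_2+\eta),
\]
with the times taken as additional variables, and the constant germ is good. Sliding, turning and sliding again gives the good germ $(\eta_1,\eta_2,\eta_3)\mapsto(\eta_1+\eta_3,-\eta_1\eta_2,\eta_2)$. Its Jacobian determinant is $\pm\eta_2$. The map is open where $\eta_2\neq0$, but such points are not sent to $u_0$, and a formal series at $u_0$ has no meaning there. At the origin, where it has a meaning, the map cannot be inverted. This is the main difficulty.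

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[thick] (-0.8,0) -- (4.6,0) node[right] {$C:\ w=0$};
\draw[thick] (-0.8,-1.52) -- (4.6,0.64) node[right] {$w=\eta(s-\tau)$};
\draw[dashed] (0,-1.8) -- (0,0.8) node[above] {$s=0$};
\fill (0,0) circle (1.6pt) node[above left] {$x_0$};
\fill (3,0) circle (1.6pt) node[below right] {$(\tau,0)$};
\fill (0,-1.2) circle (1.6pt) node[below right] {$(0,-\tau\eta)$};
\draw[->] (0.3,0.15) -- node[above] {slide} (2.6,0.15);
\draw[->] (4.2,0.04) arc (0:20:1.2) node[midway,right] {turn};
\draw[->] (2.6,-0.36) -- node[below right] {slide back} (0.5,-1.2);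
\end{tikzpicture}
\caption{A returning chain for lines in the plane. The marked point slides from $x_0$ along $C$ by $\tau$, the line turns about $(\tau,0)$ to slope $\eta$, and the point slides back by $\tau$. For $\eta=0$ the chain ends where it started, whatever $\tau$ is; for fixed $\tau\ne0$ the end point moves off $C$ to first order in $\eta$.}
\label{fig:chain}
\end{figure}

The remedy is a chain that goes out and comes back (Figure~\ref{fig:chain}). Apply to $u_0$ first $\exp(\eta_1Z_0)$, then $\exp(\eta_2Z_1)$, then $\exp(-\tau Z_0)\exp(\eta_3Z_1)\exp(\tau Z_0)$. The result is the good germ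
\[
\Gamma(\tau,\eta)=\big(\eta_1,\ -\eta_1\eta_2-(\eta_1+\tau)\eta_3,\ \eta_2+\eta_3\big).
\]
Now $\Gamma(\tau,0)=u_0$ for all $\tau$, and the columns of $\partial_\eta\Gamma(\tau,0)$ are $(1,0,0)$, $(0,0,1)$, $(0,-\tau,1)$, with determinant $\tau$. Because $\Gamma$ has no term of degree $0$ in $\eta$, each $\eta$-coefficient of $\varphi\circ\mu\circ\Gamma$ is a finite sum, here a polynomial in $\tau$, and we may give $\tau$ a numerical value $\tau^*\ne0$. The germ $\eta\mapsto\Gamma(\tau^*,\eta)$ is invertible at $u_0$, and $\varphi\circ\mu$ converges (Lemma~\ref{lem:return}). Restricting to $t_2=0$, where $\mu(s,t_1,0)=(s,t_1)$, shows that $\varphi$ converges.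

\subsection{A line on a quadric threefold}

\begin{example}\label{ex:quadric}
Let $Q=\{z_0z_4=z_1z_3-z_2^2\}\subset\mathbb P^4$. The chart $z_0=1$ of $Q$ is $\mathbb C^3$ with coordinates $(s,w_1,w_2)=(z_1,z_2,z_3)$. Along the affine line
\[
w_1=t_1+t_2s,\qquad w_2=t_3+t_2^2s
\]
we have $z_4=(t_3-2t_1t_2)s-t_1^2$, which is affine in $s$, so the closure $C_t$ is a projective line on $Q$. Its normal bundle is the kernel of the surjection $\mathcal O(1)^3\to\mathcal O(2)$ from the normal bundle of $C_t$ in $\mathbb P^4$ to that of $Q$. It has rank $2$, degree $1$ and summands of degree at most $1$, so $N_t\cong\mathcal O(1)\oplus\mathcal O$ and $d=3$. The section $f_t\xi=(\xi^1+s\xi^2,\ \xi^3+2t_2s\,\xi^2)$ vanishes identically only for $\xi=0$, so $t$ is a coordinate system on $\mathcal K$. The bundle $\mathcal F$ is spanned by $Z_1=\partial_{t_2}-sW$ with $W=\partial_{t_1}+2t_2\partial_{t_3}$. The values of $Z_1$ for varying $s$ span $\mathcal D_t=\langle\partial_{t_2},W\rangle=\ker(dt_3-2t_2\,dt_1)$, and $[\partial_{t_2},W]=2\partial_{t_3}$. So $\mathcal D$ is a contact distribution, which is bracket-generating. Upstairs, $[\partial_s,Z_1]=-W$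 and $[Z_1,W]=2\partial_{t_3}$, so $\mathcal L_u=T_u\mathcal U$, and Theorem~\ref{thm:local} applies to $C_0$.
\end{example}

In this example one bracket with $\partial_s$ recovers $\mathcal D$ from $\mathcal F$, and further brackets reproduce the brackets of $\mathcal D$. The next section shows that this is the general pattern.

\section{From the distribution on $\mathcal K$ to brackets on $\mathcal U$}\label{sec:reduction}

Let $q(t)=h^0(C_t,N_t^*)$. This is the number of trivial summands of $N_t$.

\begin{lemma}\label{lem:Dt}
Let $N\cong N^+\oplus\mathcal O^q$ be a semipositive bundle on $\mathbb P^1$.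
\begin{itemize}
\item[(a)] The pairing $H^0(N)\times H^0(N^*)\to H^0(\mathcal O)=\mathbb C$ induces a surjection $H^0(N)\to H^0(N^*)^*$ with kernel $H^0(N^+)$.
\item[(b)] For every set $P\subset\mathbb P^1$ with at least two points, $\sum_{x\in P}H^0(N\otimes\mathfrak m_x)=H^0(N^+)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The bundle $(N^+)^*$ has no nonzero sections, so $H^0(N^*)=H^0(\mathcal O^q)^*$, and the map is the projection $H^0(N)\to H^0(\mathcal O^q)$.

(b) Both sides split along the summands $\mathcal O(a)$ of $N$. For $a=0$ a section vanishing at a point is zero. For $a\ge1$ and $x\ne x'$, the subspaces of sections vanishing at $x$ and at $x'$ have dimension $a$ and meet in the space of sections vanishing at both, of dimension $a-1$. Their sum has dimension $a+1=h^0(\mathcal O(a))$.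
\end{proof}

Bracket-generation is defined through saturations, which may enlarge a module along a thin set. The exceptional set of Theorem~\ref{thm:main} is the locus where this happens, together with the locus where $q$ jumps.

\begin{lemma}\label{lem:exceptional}
Let $\mathcal K$ be a connected open subset of the space of smooth rational curves with semipositive normal bundle, and let $\Sigma_0\subset\mathcal K$ be the set where $q$ is not minimal.
\begin{itemize}
\item[(a)] $\Sigma_0$ is a nowhere dense closed analytic set, the spaces $\mathcal D_t=H^0(C_t,N_t^+)$ form a subbundle of $T\mathcal K$ over $\mathcal K\setminus\Sigma_0$, and there is a unique distribution $\mathcal D$ on $\mathcal K$ that restricts to this subbundle.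
\item[(b)] If $\mathcal D$ is bracket-generating, there is a nowhere dense closed analytic set $\Sigma\supset\Sigma_0$ such that at every $t\notin\Sigma$ the values of iterated brackets of local sections of $\mathcal D$ span $T_t\mathcal K$.
\end{itemize}
\end{lemma}

Here the sections themselves count as iterated brackets of length one.

\begin{proof}
(a) By semicontinuity $\Sigma_0$ is a proper closed analytic subset of a connected manifold. The pairing gives a map of sheaves $\Theta_{\mathcal K}=\rho_*\mathcal N\to\mathcal Hom(\rho_*\mathcal N^*,\mathcal O_{\mathcal K})$. Let $\mathcal D$ be its kernel. It is coherent, and it is saturated because the target is torsion-free. Off $\Sigma_0$ the sheaf $\rho_*\mathcal N^*$ is locally free with fibers $H^0(C_t,N_t^*)$, and by Lemma~\ref{lem:Dt}(a) the map is a surjection of vector bundles with fiberwise kernel $\mathcal D_t$. If $\mathcal D'$ is another extension, the image in $\Theta_{\mathcal K}/\mathcal D$ of a local section of $\mathcal D'$ is supported on $\Sigma_0$, hence torsion, hence zero; so $\mathcal D'\subset\mathcal D$, and by symmetry $\mathcal D'=\mathcal D$.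

(b) Let $\mathcal M_{i+1}$ be the module generated by $\partial^i\mathcal D$ and $[\partial^i\mathcal D,\partial^i\mathcal D]$, and suppose $\partial^i\mathcal D$ is coherent. If $v_a$ are generators of $\partial^i\mathcal D$, the Leibniz rule
\begin{equation}\label{eq:leibniz}
[gv,hv']=gh[v,v']+g\,v(h)\,v'-h\,v'(g)\,v
\end{equation}
shows that the $v_a$ and $[v_a,v_b]$ generate $\mathcal M_{i+1}$. A locally finitely generated submodule of $\Theta_{\mathcal K}$ is coherent. The saturation $\partial^{i+1}\mathcal D$ is the kernel of $\Theta_{\mathcal K}\to(\Theta_{\mathcal K}/\mathcal M_{i+1})^{**}$, so it is coherent, and $\partial^{i+1}\mathcal D/\mathcal M_{i+1}$ is a coherent torsion sheaf. Its support $\Sigma_{i+1}$ is a nowhere dense closed analytic set. Let $\partial^{i_0}\mathcal D=\Theta_{\mathcal K}$ and $\Sigma=\Sigma_0\cup\dots\cup\Sigma_{i_0}$. Fix $t\notin\Sigma$. If the stalk of $\partial^i\mathcal D$ at $t$ is generated by iterated brackets $v_a$ of sections of $\mathcal D$ and $i<i_0$, then the stalk of $\partial^{i+1}\mathcal D$ equals that of $\mathcal M_{i+1}$ and is generated by the iterated brackets $v_a$, $[v_a,v_b]$.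 By induction the stalk of $\Theta_{\mathcal K}$ at $t$ is generated by iterated brackets, whose values therefore span $T_t\mathcal K$.
\end{proof}

\begin{proposition}\label{prop:generation}
Suppose that $q$ is constant near $0=[C]$ and that the values at $0$ of iterated brackets of local sections of $\mathcal D$ span $T_0\mathcal K$. Then $\mathcal L_{u_0}=T_{u_0}\mathcal U$ for every $u_0\in\rho^{-1}(0)$.
\end{proposition}

\begin{proof}
Use the coordinates of Section~\ref{ss:double}. Let $Z_i=\sum_j\xi_i^j(s,t)\partial_{t_j}$ be a frame of $\mathcal F$ over a polydisc $\{|s|<\epsilon,|t|<\epsilon\}$, with $q$ constant on $|t|<\epsilon$. The module $\mathcal L$ contains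
\[
\operatorname{ad}(\partial_s)^mZ_i=\sum_j(\partial_s^m\xi_i^j)\,\partial_{t_j},\qquad m\ge0 .
\]
Fix $(s,t)$. A linear form $\lambda$ on $T_t\mathcal K=\mathbb C^d$ kills all vectors $\partial_s^m\xi_i(s,t)$ if and only if the holomorphic functions $s'\mapsto\lambda(\xi_i(s',t))$ vanish to infinite order at $s$, that is, vanish on the disc $|s'|<\epsilon$. So the vectors $\partial_s^m\xi_i(s,t)$ have the same span as the vectors $\xi_i(s',t)$, $|s'|<\epsilon$. By \eqref{eq:VF} this span is $\sum_{s'}H^0(C_t,N_t\otimes\mathfrak m_{s'})$, which is $\mathcal D_t$ by Lemma~\ref{lem:Dt}(b).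

Since $q$ is constant near $0$, $\mathcal D$ is a subbundle there with fibers $\mathcal D_t$, by Lemma~\ref{lem:exceptional}(a). Let $\delta_c=\sum_j\delta_c^j(t)\partial_{t_j}$ be a local frame, regarded as vector fields on $\mathcal U$ independent of $s$. The fields $\operatorname{ad}(\partial_s)^mZ_i$ take values in $\mathcal D_t$, so they are combinations of the $\delta_c$ with holomorphic coefficients, and some finite subset of them has values at $u_0$ forming a basis of $\mathcal D_0$. The coefficient matrix of this subset is invertible at $u_0$, hence near $u_0$, and inverting it gives $\delta_c\in\mathcal L$. Consequently the $s$-independent lift of every local section of $\mathcal D$ lies in $\mathcal L$. The bracket of two such lifts is the lift of the bracket, so the lifts of all iterated brackets lie in $\mathcal L$. Their values at $u_0$ span $\langle\partial_{t_1},\dots,\partial_{t_d}\rangle$, and $\partial_s\in\mathcal L$.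
\end{proof}

Together with Theorem~\ref{thm:local}, the proposition gives a pointwise statement.

\begin{corollary}\label{cor:pointwise}
The formal principle with convergence holds for every smooth rational curve $C$ with semipositive normal bundle and $N^+_{C/X}\ne0$ such that $q$ is constant near $[C]$ and the iterated brackets of local sections of $\mathcal D$ span $T_{[C]}\mathcal K$.
\end{corollary}

If $N_{C/X}$ is positive, then $q\equiv0$ near $[C]$ by semicontinuity and $\mathcal D=\Theta_{\mathcal K}$ there, so the known case is recovered.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:local}]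
Suppose $N_t^+=0$ for one member. Then $\deg N_t=0$ for that member, and for all members since $\mathcal K$ is connected. A semipositive bundle of degree $0$ is trivial, so $\mathcal D=0$ and all $\partial^i\mathcal D=0$, while $\dim\mathcal K=r\ge1$. This contradicts bracket-generation, so $N_t^+\ne0$ for all members. Let $\Sigma$ be as in Lemma~\ref{lem:exceptional}(b). Every member outside $\Sigma$ satisfies the hypotheses of Corollary~\ref{cor:pointwise}.
\end{proof}

\section{The induced formal map of parameter spaces}\label{sec:Phi}

Let $C\subset X$ be as in Theorem~\ref{thm:slice} and let $\psi:(C/X)_\infty\to(\widetilde C/\widetilde X)_\infty$ be a formal isomorphism. By Section~\ref{ss:formal}, $\widetilde C$ is a smooth rational curve and its normal bundle is isomorphic to $N$. So the constructions of Section~\ref{ss:double} apply to $\widetilde C$ and give $\widetilde{\mathcal K},\widetilde{\mathcal U},\widetilde\mu,\widetilde\rho$ with $\dim\widetilde{\mathcal K}=d$. We fix coordinates $t$ on $\mathcal K$ and $\tilde t$ on $\widetilde{\mathcal K}$ once and for all.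

We want to say that $\psi$ maps the curve $C_t$ to a curve $\widetilde C_{\Phi(t)}$. The curves $C_t$ with $t\ne0$ do not lie in the formal neighborhood of $C$, but the family restricted to an infinitesimal neighborhood of $0$ does, and (D1) allows nonreduced bases.

Let $\mathfrak m$ be the maximal ideal of $\mathcal O_{\mathcal K,0}$, let $\mathcal K_\nu$ be the point $0$ with ring $\mathcal O_{\mathcal K,0}/\mathfrak m^{\nu+1}$, and let $\mathcal U_\nu=\rho^{-1}(\mathcal K_\nu)$, the subspace with ideal $\mathfrak m^{\nu+1}\mathcal O_{\mathcal U}$. Functions in $\mu^*I_C$ vanish on $\rho^{-1}(0)$, whose ideal is $\mathfrak m\mathcal O_{\mathcal U}$ because $\rho$ is a submersion. Hence $\mu^*I_C^{\nu+1}\subset\mathfrak m^{\nu+1}\mathcal O_{\mathcal U}$, and $\mu|_{\mathcal U_\nu}$ factors through $(C/X)_\nu$. The composite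
\[
\mathcal U_\nu\xrightarrow{(\mu,\rho)}(C/X)_\nu\times\mathcal K_\nu\xrightarrow{\psi_\nu\times\mathrm{id}}(\widetilde C/\widetilde X)_\nu\times\mathcal K_\nu\hookrightarrow\widetilde X\times\mathcal K_\nu
\]
of a closed embedding, an isomorphism and a closed embedding is a closed embedding. Its image is isomorphic to $\mathcal U_\nu$ over $\mathcal K_\nu$, hence flat and proper, and its central fiber is $\widetilde C$. By (D1) there is a unique morphism $\Phi_\nu:\mathcal K_\nu\to\widetilde{\mathcal K}$, sending $0$ to $[\widetilde C]$, such that the image is the pullback of $\widetilde{\mathcal U}$. This gives morphisms $\upsilon_\nu:\mathcal U_\nu\to\widetilde{\mathcal U}$ with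
\begin{equation}\label{eq:upsilon}
\widetilde\rho\circ\upsilon_\nu=\Phi_\nu\circ\rho,\qquad\widetilde\mu\circ\upsilon_\nu=\psi_\nu\circ\mu .
\end{equation}
By uniqueness the $\Phi_\nu$ are compatible, and in the limit we obtain $\Phi(t)\in\mathbb C[[t]]^d$ with $\Phi(0)=0$. No point of $C$ enters the construction of $\Phi$.

Now fix any $x_0\in C$, adapted coordinates $(s,w)$ at $x_0$ and $(\tilde s,\tilde w)$ at $\psi(x_0)$, and the graph functions $f(s,t)$ and $\tilde f(\tilde s,\tilde t)$. Write $\varphi=\varphi_{x_0}=(a,b)$ and
\[
A=a\circ\mu,\qquad B=b\circ\mu\qquad\text{in }\mathbb C[[s,t]].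
\]
Since $\widetilde\mu(\tilde s,\tilde t)=(\tilde s,\tilde f(\tilde s,\tilde t))$, the relations \eqref{eq:upsilon} say that, modulo $(t)^{\nu+1}$, the map $\upsilon_\nu$ has components $(A,\Phi)$ and $B=\tilde f(A,\Phi)$. As $\nu$ is arbitrary,
\begin{equation}\label{eq:star}
B(s,t)=\tilde f\big(A(s,t),\Phi(t)\big)\quad\text{in }\mathbb C[[s,t]]^r .
\end{equation}
This incidence relation between $\varphi$ and $\Phi$ is the only property of $\Phi$ that we use.

\section{The reflection identities}\label{sec:reflection}

We solve \eqref{eq:star} once for $\Phi$ and once for $\varphi\circ\mu$. In both cases the relation alone is not enough, and we prolong it by a vector field that kills one of the two unknowns: $\partial_s$ kills $\Phi$, and sections of $\mathcal F$ kill $A$ and $B$. The point $x_0\in C$ is arbitrary in this section. Let $k=\max_ia_i$.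

\begin{lemma}\label{lem:refl1}
For every multi-index $\alpha$ there is a holomorphic map $G_\alpha$, defined near the base point, with
\begin{equation}\label{eq:refl1}
(\partial^\alpha\Phi)(t)=G_\alpha\big((j^{k+|\alpha|}\varphi)\circ\mu(s,t),\,s,\,t\big)\quad\text{in }\mathbb C[[s,t]]^d.
\end{equation}
Once the coordinates are fixed, the germ $G_0$ depends on $\psi$ only through $j^k\varphi(0)$; the map $G_\alpha$ is obtained from $G_0$ by a rule independent of $\psi$, and it is polynomial in the derivatives of order greater than $k$ with coefficients holomorphic on the domain of $G_0$.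
\end{lemma}

\begin{proof}
Introduce variables $p_\gamma=(a_\gamma,b_\gamma)\in\mathbb C\times\mathbb C^r$ that stand for $(\partial^\gamma\varphi)\circ\mu$. For a function $G(p,s,t)$ of finitely many $p_\gamma$, let $G[\varphi]$ be the result of the substitution $p_\gamma=(\partial^\gamma\varphi)\circ\mu$. Let $\gamma+s$ and $\gamma+w_i$ denote $\gamma$ with one more derivative in $s$ or $w_i$, let $f^i$ be the components of $f$, and put
\[
D_s=\partial_s+\sum_\gamma\Big(p_{\gamma+s}+\sum_if^i_s\,p_{\gamma+w_i}\Big)\cdot\frac{\partial}{\partial p_\gamma},\qquad
D_{t_j}=\partial_{t_j}+\sum_\gamma\Big(\sum_if^i_{t_j}\,p_{\gamma+w_i}\Big)\cdot\frac{\partial}{\partial p_\gamma}.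
\]
The chain rule for $\mu=(s,f)$ reads $\partial_s(G[\varphi])=(D_sG)[\varphi]$ and $\partial_{t_j}(G[\varphi])=(D_{t_j}G)[\varphi]$. Each operator raises the order of the variables involved by at most one.

Let $J=D_sa_0$, so that $J[\varphi]=A_s$. Its constant term is $a_s(0,0)\neq0$, by \eqref{eq:linear} and $f_s(0,0)=0$. Define $R_0=b_0$ and $R_{j+1}=(D_sR_j)/J$. These are holomorphic where $J\ne0$, they do not depend on $\psi$, and $R_j$ involves only $p_\gamma$ with $|\gamma|\le j$. For holomorphic $g(\tilde s,\tilde t)$ we have $\partial_s(g(A,\Phi))=g_{\tilde s}(A,\Phi)\,A_s$. Starting from \eqref{eq:star}, induction on $j$ gives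
\begin{equation}\label{eq:Rj}
(\partial_{\tilde s}^j\tilde f)(A,\Phi)=R_j[\varphi],\qquad j\ge0 .
\end{equation}

Consider the holomorphic map $(\tilde s,\tilde t)\mapsto(\partial_{\tilde s}^j\tilde f(\tilde s,\tilde t))_{0\le j\le k}$, which vanishes for $\tilde t=0$. Its $\tilde t$-derivative at the origin sends $\tilde\xi\in H^0(\widetilde C,N_{\widetilde C/\widetilde X})$ to the derivatives of order at most $k$ at $\tilde s=0$ of $\tilde f_{\tilde t}(\tilde s,0)\tilde\xi$, that is, to the $k$-jet of the section at $\psi(x_0)$. This linear map is injective, since a nonzero section of $\mathcal O(a)$ with $a\le k$ cannot vanish to order $k+1$. Choose $d$ components, forming a map $E(\tilde s,\tilde t)\in\mathbb C^d$, with $E_{\tilde t}(0,0)$ invertible. The inverse function theorem for $(\tilde s,\tilde t)\mapsto(\tilde s,E)$ gives a holomorphic $T$ near the origin with $\tilde t=T(\tilde s,E(\tilde s,\tilde t))$. Both $E$ and $T$ depend only on $\tilde f$. Let $R$ be the vector of the corresponding $d$ components of $(R_0,\dots,R_k)$. By \eqref{eq:Rj},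
\[
\Phi=T\big(A,E(A,\Phi)\big)=T\big(A,R[\varphi]\big)=G_0[\varphi],\qquad G_0:=T(a_0,R),
\]
where $G_0$ is taken near the base point $(j^k\varphi(0),0,0)$, at which $a_0$ and $R$ vanish. Put $G_\alpha=D_t^\alpha G_0$. Then \eqref{eq:refl1} follows from the chain rule. The operators $D_{t_j}$ preserve the class of polynomials in the $p_\gamma$, $|\gamma|>k$, with coefficients holomorphic on the domain of $G_0$, which gives the last assertion.
\end{proof}

The converse identity uses the hypothesis $N^+\ne0$, and this is the only place where it is used. The relation \eqref{eq:star} gives $B$ once $A$ and $\Phi$ are known, so the task is to recover $A$, the position of the image point on the image curve.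

\begin{lemma}\label{lem:refl2}
For every multi-index $\beta$ there is a holomorphic map $H_\beta$, defined near the base point, with
\begin{equation}\label{eq:refl2}
(\partial^\beta\varphi)\circ\mu(s,t)=H_\beta\big((j^{1+|\beta|}\Phi)(t),\,s,\,t\big)\quad\text{in }\mathbb C[[s,t]]^{1+r}.
\end{equation}
Once the coordinates are fixed, the germ $H_0$ can be chosen depending on $\psi$ only through $\Phi_t(0)$; the map $H_\beta$ is obtained from $H_0$ by a rule independent of $\psi$, and it is polynomial in the derivatives of order greater than $1$ with coefficients holomorphic on the domain of $H_0$.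
\end{lemma}

\begin{proof}
Since $N$ has a summand $\mathcal O(a)$ with $a\ge1$, there is $\xi_0\in H^0(C,N)$ with a simple zero at $x_0$:
\[
f_t(s,0)\,\xi_0=vs+O(s^2),\qquad v\ne0 .
\]
The vector $\xi_0$ lies in the fiber of $\mathcal F$ at $u_0$. Extend it to a section $Z=\sum_j\xi^j(s,t)\partial_{t_j}$ of $\mathcal F$ with $\xi(0,0)=\xi_0$. Then $ZA=(a_w\circ\mu)f_t\xi=0$ and $ZB=(b_w\circ\mu)f_t\xi=0$, so applying $Z$ to \eqref{eq:star} gives
\begin{equation}\label{eq:Zstar}
\tilde f_{\tilde t}(A,\Phi)\,\Phi_t(t)\,\xi(s,t)=0 .
\end{equation}
This says that the section $\Phi_t\xi$ of the normal bundle of the image curve vanishes at the image point. To solve for $A$ we need this zero to be simple.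

Let $g(\tilde s)=\tilde f_{\tilde t}(\tilde s,0)\,\Phi_t(0)\,\xi_0$, a holomorphic $\mathbb C^r$-valued function. Differentiate \eqref{eq:star} at $t=0$ in the constant direction $\xi_0$. On the left we get $b_w(s,0)f_t(s,0)\xi_0$, because $f(s,0)=0$. On the right the term with $\tilde f_{\tilde s}(A(s,0),0)$ vanishes because $\tilde f(\cdot,0)=0$, and $A(s,0)=a(s,0)$. Hence
\begin{equation}\label{eq:transport}
g(a(s,0))=b_w(s,0)\,f_t(s,0)\,\xi_0=b_w(0,0)\,v\,s+O(s^2).
\end{equation}
So $g(0)=0$ and $g'(0)\,a_s(0,0)=b_w(0,0)v$, and $g'(0)\ne0$ by \eqref{eq:linear}. Choose a linear form $\lambda$ on $\mathbb C^r$ with $\lambda(g'(0))\ne0$ and, with a $d\times d$ matrix variable $P$, put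
\[
\Lambda(\tilde s,\tilde t,P,s,t)=\lambda\big(\tilde f_{\tilde t}(\tilde s,\tilde t)\,P\,\xi(s,t)\big).
\]
At the point $\tilde s=0$, $\tilde t=0$, $P=\Phi_t(0)$, $s=0$, $t=0$ we have $\Lambda=\lambda(g(0))=0$ and $\partial_{\tilde s}\Lambda=\lambda(g'(0))\ne0$. By the implicit function theorem and division, $\Lambda=(\tilde s-h(\tilde t,P,s,t))\cdot\kappa$ near this point, with $h$ and $\kappa$ holomorphic and $\kappa$ nowhere zero. Substitute $\tilde s=A$, $\tilde t=\Phi$, $P=\Phi_t$. The left side becomes $0$ by \eqref{eq:Zstar}, and $\kappa$ becomes a unit of $\mathbb C[[s,t]]$. Therefore $A=h(\Phi,\Phi_t,s,t)$, and \eqref{eq:star} gives \eqref{eq:refl2} for $\beta=0$ with $H_0=(h,\tilde f(h,\tilde t))$. The field $Z$ does not depend on $\psi$, while $g$, $\lambda$ and $h$ depend on it only through $\Phi_t(0)$.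

Since $\mu$ is a submersion, each coordinate field $\partial\in\{\partial_s,\partial_{w_1},\dots,\partial_{w_r}\}$ on $X$ has a holomorphic lift $L=L^0\partial_s+\sum_jL^j\partial_{t_j}$ near $u_0$ with $d\mu(L)=\partial$, and $(\partial y)\circ\mu=L(y\circ\mu)$ for every formal series $y$ in $(s,w)$. Let $P_\alpha\in\mathbb C^d$ be variables standing for $\partial^\alpha\Phi$, so that $P_0=\tilde t$ and $P=(P_\alpha)_{|\alpha|=1}$. On an expression $H(j^l\Phi,s,t)$ the field $L$ acts through the operator
\[
L^0\partial_s+\sum_jL^j\Big(\partial_{t_j}+\sum_\alpha P_{\alpha+e_j}\cdot\frac{\partial}{\partial P_\alpha}\Big),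
\]
where $e_j$ is the $j$-th unit multi-index. It raises the order by at most one and preserves polynomial dependence on the $P_\alpha$ with $|\alpha|>1$. Applying these operators to $H_0$ as prescribed by $\beta$ gives $H_\beta$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:refl2} fails if $N^+=0$. Let $X=\mathbb P^1\times\mathbb C^r$, $C=\mathbb P^1\times\{0\}$, and let $c(w)$ be a divergent series with $c(0)=0$. The translation $(s,w)\mapsto(s+c(w),w)$, which reads $\sigma\mapsto\sigma/(1+c(w)\sigma)$ in the coordinate $\sigma=1/s$, is a formal automorphism of $(C/X)_\infty$ that preserves each curve $\mathbb P^1\times\{t\}$. Here $\Phi(t)=t$ converges and $A=s+c(t)$ does not. In Theorem~\ref{thm:local} the hypothesis $N^+\neq 0$ follows from the bracket condition when $r\ge1$: if $N$ is trivial, so are the nearby $N_t$, whence $\mathcal F=0$ and $\mathcal L_{u_0}=\langle\partial_s\rangle\neq T_{u_0}\mathcal U$.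
\end{remark}

\section{Propagation of convergence along chains}\label{sec:chains}

Let now $u_0=(x_0,0)$ and $\varsigma$ be as in Theorem~\ref{thm:slice}, $\varphi=\varphi_{x_0}$, and $n=\dim\mathcal U=d+1$. For a holomorphic vector field $Z$ near $u_0$ we write $\exp(\tau Z)$ for its flow, a holomorphic map defined for $(\tau,u)$ near $(0,u_0)$.

\subsection{Moves}

Let $\theta:(\mathbb C^l,0)\to(\mathcal U,u_0)$ be a holomorphic germ and $j\ge0$. We call $\theta$ \emph{$j$-good} if $(\partial^\gamma\varphi)\circ\mu\circ\theta$ converges for all $|\gamma|\le j$. A germ $\theta'$ is obtained from $\theta$ by a \emph{move} if $\theta'(y)=\exp(\chi(y)Z)(\theta(y))$, where $\chi$ is a linear form on $\mathbb C^l$ and $Z$ is a local section of $\mathcal F$ or of $\mathcal V$.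

\begin{lemma}\label{lem:move}
If $\theta$ is $j$-good with $j\ge k+1$ and $\theta'$ is obtained from $\theta$ by a move, then $\theta'$ is $(j-k-1)$-good.
\end{lemma}

\begin{proof}
If $Z$ is a section of $\mathcal F$, its flow preserves the fibers of $\mu$, so $\mu\circ\theta'=\mu\circ\theta$ and $\theta'$ is even $j$-good. If $Z$ is a section of $\mathcal V$, then $\rho\circ\theta'=\rho\circ\theta$. Composing \eqref{eq:refl1} with $\theta$ shows that $(\partial^\alpha\Phi)\circ\rho\circ\theta$ converges for $|\alpha|\le j-k$. These series equal $(\partial^\alpha\Phi)\circ\rho\circ\theta'$, and composing \eqref{eq:refl2} with $\theta'$ shows that $(\partial^\beta\varphi)\circ\mu\circ\theta'$ converges for $1+|\beta|\le j-k$.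
\end{proof}

\subsection{Returning chains}

A germ obtained from $\varsigma$ by moves has differential at the origin with image in $\mathcal F_{u_0}+\mathcal V_{u_0}+\operatorname{im}d\varsigma_0$, so in general it is not a submersion there. As in Section~\ref{ss:plane}, we look for a germ that is submersive at points near the origin which are still mapped to $u_0$. The next lemma shows that this suffices.

\begin{lemma}\label{lem:return}
Let $\Gamma:(\mathbb C^l_\tau\times\mathbb C^n_\eta,0)\to(\mathbb C^n_u,0)$ be a holomorphic germ such that $\Gamma(\tau,0)=0$ for all $\tau$ and $\Delta(\tau)=\det\partial_\eta\Gamma(\tau,0)$ does not vanish identically. Let $g\in\mathbb C[[u]]$. If $g\circ\Gamma$ converges, then $g$ converges. If $g\circ\Gamma=0$, then $g=0$.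
\end{lemma}

\begin{proof}
Let $h=g\circ\Gamma$ and choose a polydisc $\{|\tau|<\epsilon,|\eta|<\epsilon\}$ on which $h$ and $\Gamma$ are holomorphic. Write $[\eta^\delta]$ for the coefficient of $\eta^\delta$ in a series in $\eta$ with coefficients depending on $\tau$. Since $\Gamma(\tau,0)=0$, the monomial $\Gamma^\gamma$ has order at least $|\gamma|$ in $\eta$. With $g=\sum_\gamma g_\gamma u^\gamma$ we get
\[
[\eta^\delta]\,h=\sum_{|\gamma|\le|\delta|}g_\gamma\,[\eta^\delta]\,\Gamma^\gamma\quad\text{in }\mathbb C[[\tau]].
\]
The sum is finite, and both sides are holomorphic on $|\tau|<\epsilon$, so the equality holds at every point $\tau^*$ of this polydisc. The right side evaluated at $\tau^*$ is the coefficient of $\eta^\delta$ in $g(\Gamma(\tau^*,\eta))$. Hence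
\[
g\big(\Gamma(\tau^*,\eta)\big)=h(\tau^*,\eta)\quad\text{in }\mathbb C[[\eta]]\qquad\text{for all }|\tau^*|<\epsilon .
\]
Choose $\tau^*$ with $\Delta(\tau^*)\ne0$. Then $\eta\mapsto\Gamma(\tau^*,\eta)$ is a biholomorphic germ of $(\mathbb C^n,0)$, and $g$ is the composite of $h(\tau^*,\cdot)$ with its inverse. So $g$ converges, and $g=0$ if $h=0$.
\end{proof}

The bracket condition supplies such a $\Gamma$. Conjugating a flow $\exp(\eta Z)$ by other flows gives a map that is the identity for $\eta=0$, and its $\eta$-derivative is a transported vector field whose Taylor coefficients in the conjugating times are brackets.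

\begin{lemma}\label{lem:chain}
There are an integer $M$ and a germ $\Gamma:(\mathbb C^l_\tau\times\mathbb C^{n-e}_\eta\times\mathbb C^e_z,0)\to(\mathcal U,u_0)$, depending only on $(X,C,u_0,\varsigma)$, such that $\Gamma$ is obtained from $(\tau,\eta,z)\mapsto\varsigma(z)$ by $M$ moves, $\Gamma(\tau,0,0)=u_0$ for all $\tau$, and $\Delta(\tau)=\det\partial_{(\eta,z)}\Gamma(\tau,0,0)\not\equiv0$.
\end{lemma}

\begin{proof}
Let $Z_0=\partial_s$ and let $Z_1,\dots,Z_{d-r}$ be a local frame of $\mathcal F$. For a word $\omega=(i_1,\dots,i_m;i)$, $m\ge0$, define the nested bracket $Z_\omega=[Z_{i_1},[Z_{i_2},\dots,[Z_{i_m},Z_i]\dots]]$.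

\emph{The nested brackets generate $\mathcal L$.} The bracket $[Z_\omega,Z_{\omega'}]$ is a linear combination of nested brackets. For $m=0$ it is nested itself. For $Z_\omega=[Z_{i_1},W]$ with $W$ nested and shorter, the Jacobi identity gives $[Z_\omega,Z_{\omega'}]=[Z_{i_1},[W,Z_{\omega'}]]-[W,[Z_{i_1},Z_{\omega'}]]$, and induction on $m$ applies to both terms. By \eqref{eq:leibniz} the $\mathcal O$-span of the nested brackets is closed under brackets. It contains the sections of $\mathcal F$ and $\mathcal V$ and is contained in $\mathcal L$, so it equals $\mathcal L$.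

Hence the vectors $Z_\omega(u_0)$ span $\mathcal L_{u_0}$, and by the hypothesis on $\varsigma$ there are words $\omega_1,\dots,\omega_{n-e}$ such that the $Z_{\omega_c}(u_0)$ form a basis of a complement of the $e$-dimensional space $\operatorname{im}d\varsigma_0$.

\emph{One word.} For $\omega=(i_1,\dots,i_m;i)$, $\tau\in\mathbb C^m$ and $\eta\in\mathbb C$ put
\[
\phi_\tau=\exp(\tau_mZ_{i_m})\circ\dots\circ\exp(\tau_1Z_{i_1}),\qquad E_\omega(\tau,\eta)=\phi_\tau^{-1}\circ\exp(\eta Z_i)\circ\phi_\tau .
\]
This is a composite of $2m+1$ flows with times $\pm\tau_\nu$ and $\eta$, and $E_\omega(\tau,0)=\mathrm{id}$. Its $\eta$-derivative at $\eta=0$, evaluated at $u_0$, is the value of the pulled-back field,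
\[
W_\omega(\tau)=(\phi_\tau^*Z_i)(u_0)=\big(\exp(\tau_1Z_{i_1})^*\cdots\exp(\tau_mZ_{i_m})^*Z_i\big)(u_0).
\]
Recall that $\frac{d}{d\tau}\exp(\tau Z)^*W=\exp(\tau Z)^*[Z,W]$. Differentiating in $\tau_m$ at $\tau_m=0$ replaces $\exp(\tau_mZ_{i_m})^*Z_i$ by $[Z_{i_m},Z_i]$; continuing with $\tau_{m-1},\dots,\tau_1$ gives
\begin{equation}\label{eq:mixed}
\partial_{\tau_1}\cdots\partial_{\tau_m}W_\omega\big|_{\tau=0}=Z_\omega(u_0).
\end{equation}

\emph{The chain.} Take separate variables $\tau^c\in\mathbb C^{m_c}$ and $\eta_c\in\mathbb C$ for each word $\omega_c$, and put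
\[
\Gamma(\tau,\eta,z)=E_{\omega_{n-e}}(\tau^{n-e},\eta_{n-e})\circ\dots\circ E_{\omega_1}(\tau^1,\eta_1)\,\big(\varsigma(z)\big),\qquad M=\sum_c(2m_c+1).
\]
Then $\Gamma(\tau,0,z)=\varsigma(z)$, so $\Gamma(\tau,0,0)=u_0$ and $\partial_z\Gamma(\tau,0,0)=d\varsigma_0$. If $z=0$ and all $\eta_{c'}$ with $c'\ne c$ vanish, only the factor $E_{\omega_c}$ acts, so $\partial_{\eta_c}\Gamma(\tau,0,0)=W_{\omega_c}(\tau^c)$. Thus
\[
\Delta(\tau)=\det\big(W_{\omega_1}(\tau^1),\dots,W_{\omega_{n-e}}(\tau^{n-e}),d\varsigma_0\big).
\]
The columns depend on disjoint sets of variables and the determinant is multilinear. Differentiating once in each variable $\tau^c_\nu$ and setting $\tau=0$ therefore gives, by \eqref{eq:mixed}, the determinant of $(Z_{\omega_1}(u_0),\dots,Z_{\omega_{n-e}}(u_0),d\varsigma_0)$, which is nonzero. So $\Delta\not\equiv0$.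
\end{proof}

For the line in the plane with $e=0$, the words are $(0)$, $(1)$ and $(0;1)$, and $\Gamma$ is the chain of Section~\ref{ss:plane}, with $M=5$. The bracket hypothesis is used in Lemma~\ref{lem:chain} and nowhere else.

\begin{proposition}\label{prop:point}
Let $\ell=M(k+1)$. If $\varsigma$ is $\ell$-good, then $\varphi_{x_0}$ and $\Phi$ converge.
\end{proposition}

\begin{proof}
The germ $(\tau,\eta,z)\mapsto\varsigma(z)$ is $\ell$-good. By Lemma~\ref{lem:move}, after $i$ moves the germ is $(M-i)(k+1)$-good, so $\Gamma$ is $0$-good: $\varphi\circ\mu\circ\Gamma$ converges. Lemma~\ref{lem:return}, with $(\eta,z)$ in the role of $\eta$, applies to each component of $\varphi\circ\mu$ and shows that $\varphi\circ\mu$ converges. Composing with a local holomorphic section of the submersion $\mu$ through $u_0$ shows that $\varphi$ converges. Then the right side of \eqref{eq:refl1} with $\alpha=0$ converges, and so does $\Phi$.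
\end{proof}

\section{Convergence along the whole curve}\label{sec:gluing}

It remains to pass from one point to all points of $C$ and to glue the local maps. A priori the domains of convergence could shrink as the point moves, so continuation along $C$ is not automatic. The map $\Phi$ avoids this problem, because it serves all points of $C$ at once. The gluing works for any compact submanifold.

\begin{proposition}\label{prop:glue}
Let $\psi:(Y/X)_\infty\to(\widetilde Y/\widetilde X)_\infty$ be a formal isomorphism of compact submanifolds such that $\varphi_x$ converges for every $x\in Y$. Then $\psi$ is convergent.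
\end{proposition}

\begin{proof}
Let $\Psi_x:(X,x)\to(\widetilde X,\psi(x))$ be the holomorphic germ with Taylor series $\varphi_x$. It is biholomorphic by \eqref{eq:linear}.

\emph{The germs fit together along $Y$.} Expand a representative of $\Psi_x$ on a polydisc as $\sum_\gamma c'_\gamma(s)w^\gamma$ and compare with \eqref{eq:cgamma}. The functions $c_\gamma$ and $c'_\gamma$ have the same Taylor series at $s=0$, so they agree on a polydisc $\Delta'\subset Y$ independent of $\gamma$. Thus $\Psi_x$ induces $\psi$ over $\Delta'$, and for $x'\in\Delta'$ the Taylor series of $\Psi_x$ at $x'$ is $\varphi_{x'}$; the germ of $\Psi_x$ at $x'$ is $\Psi_{x'}$.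

\emph{Gluing.} By compactness there are finitely many open sets $U_i\subset X$ covering $Y$ and holomorphic maps $\Psi_i:U_i\to\widetilde X$ whose germ at each $x\in U_i\cap Y$ is $\Psi_x$. The maps $\Psi_i$ and $\Psi_j$ need not agree on all of $U_i\cap U_j$, so we shrink. Choose open sets $U_i'$ with compact closure $\overline{U_i'}\subset U_i$ that still cover $Y$. Each $x\in Y$ has an open neighborhood $W_x$ such that $W_x$ meets $U_i'$ only if $x\in\overline{U_i'}$, and such that for all $i$ with $x\in\overline{U_i'}$ we have $W_x\subset U_i$ and the maps $\Psi_i$ agree on $W_x$. This is possible because there are finitely many indices and these $\Psi_i$ have the same germ $\Psi_x$ at $x$. Let $W=\big(\bigcup_xW_x\big)\cap\big(\bigcup_iU_i'\big)$, an open neighborhood of $Y$, and put $\Psi=\Psi_i$ on $W\cap U_i'$. If $y\in W_x\cap U_i'\cap U_j'$, then $x\in\overline{U_i'}\cap\overline{U_j'}$, so $\Psi_i(y)=\Psi_j(y)$. Hence $\Psi:W\to\widetilde X$ is well defined and holomorphic, and it induces $\psi$.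

\emph{Injectivity.} The map $\Psi$ is locally biholomorphic at the points of $Y$, hence on a neighborhood of $Y$, and $\Psi|_Y=\psi_0$ is a bijection onto $\widetilde Y$. If $\Psi$ were not injective on any neighborhood of $Y$, there would be points $y_n\ne y_n'$ with $\Psi(y_n)=\Psi(y_n')$ approaching $Y$, and by compactness subsequences converging to $y,y'\in Y$. Then $\psi_0(y)=\psi_0(y')$, so $y=y'$, which contradicts injectivity of $\Psi$ near $y$. On a small neighborhood $U$ of $Y$ the map $\Psi$ is therefore biholomorphic onto the open set $\Psi(U)\supset\widetilde Y$.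
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:slice}]
Take $\ell=M(k+1)$, which depends only on $(X,C,u_0,\varsigma)$. If $\psi$ is convergent, then $\varphi_{x_0}$ and its derivatives converge, and so do their composites with $\mu\circ\varsigma$. Conversely, suppose $\varsigma$ is $\ell$-good. By Proposition~\ref{prop:point}, $\Phi$ converges. Let $x\in C$ be arbitrary. Lemma~\ref{lem:refl2}, applied in adapted coordinates at $x$ and $\psi(x)$ with the same $\Phi$, gives $\varphi_x\circ\mu=H_0(j^1\Phi,s,t)$, which converges. Composing with a local section of $\mu$ through $(x,0)$ shows that $\varphi_x$ converges. Proposition~\ref{prop:glue} shows that $\psi$ is convergent.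
\end{proof}

This proves Theorem~\ref{thm:local}, the case $e=0$, and with Section~\ref{sec:reduction} also Corollary~\ref{cor:pointwise} and Theorem~\ref{thm:main}.

\section{Complements}\label{sec:complements}

\subsection{Finite determination at one point}

The reflection identities transmit equality of two formal isomorphisms in the same way as they transmit convergence of one.

\begin{theorem}\label{thm:finite}
In the situation of Theorem~\ref{thm:local}, with $u_0=(x_0,[C])$, there is an integer $\ell$, depending only on $(X,C,u_0)$, such that two formal isomorphisms $\psi,\psi':(C/X)_\infty\to(\widetilde C/\widetilde X)_\infty$ with $\psi(x_0)=\psi'(x_0)$ and equal $\ell$-jets at $x_0$ coincide. In particular, the group of germs along $C$ of biholomorphic maps of $X$ preserving $C$ equals the group of automorphisms of $(C/X)_\infty$, and the stabilizer of $x_0$ in it injects into the group of $\ell$-jets at $x_0$ of biholomorphic germs of $X$ fixing $x_0$.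
\end{theorem}

\begin{proof}
Let $M$ and $\Gamma$ be given by Lemma~\ref{lem:chain} with $e=0$, and $\ell=M(k+1)$. Since $M\ge n\geq 1$, we have $\ell\ge k+1$. Use the same coordinates for $\psi$ and $\psi'$, and let $\varphi,\Phi$ and $\varphi',\Phi'$ be the associated series.

The $k$-jets of $\varphi$ and $\varphi'$ at $0$ agree, so by Lemma~\ref{lem:refl1} the same $G_0$ serves for both. The $G_\alpha$ are derived from $G_0$ by the same rule; being polynomial in the derivatives of order greater than $k$, they are defined at both base points, even if these differ. Evaluating \eqref{eq:refl1} at $s=t=0$ for $|\alpha|=1$ gives $\Phi_t(0)=\Phi'_t(0)$, because the $(k+1)$-jets agree. By Lemma~\ref{lem:refl2} the same $H_\beta$ then serve for both.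

Call $\theta$ \emph{$j$-equal} if $(\partial^\gamma\varphi)\circ\mu\circ\theta=(\partial^\gamma\varphi')\circ\mu\circ\theta$ for $|\gamma|\le j$. This property depends only on $\mu\circ\theta$. If $\theta$ is $j$-equal with $j\ge k+1$ and $\rho\circ\theta'=\rho\circ\theta$, then \eqref{eq:refl1} gives $(\partial^\alpha\Phi)\circ\rho\circ\theta'=(\partial^\alpha\Phi')\circ\rho\circ\theta'$ for $|\alpha|\le j-k$, and \eqref{eq:refl2} shows that $\theta'$ is $(j-k-1)$-equal. The constant germ is $\ell$-equal by hypothesis, so $\Gamma$ is $0$-equal: $(\varphi\circ\mu-\varphi'\circ\mu)\circ\Gamma=0$. By Lemma~\ref{lem:return}, $\varphi\circ\mu=\varphi'\circ\mu$, and composing with a section of $\mu$ gives $\varphi_{x_0}=\varphi'_{x_0}$.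

Let $\Omega$ be the set of $x\in C$ with $\psi(x)=\psi'(x)$ and $\varphi_x=\varphi'_x$. Let $x$ be in the closure of $\Omega$. Then $\psi(x)=\psi'(x)$ by continuity, and we can write $\psi$ and $\psi'$ in the form \eqref{eq:cgamma} in the same coordinates over a disc $\Delta\ni x$. The differences $c_\gamma-c'_\gamma$ vanish to infinite order at a point of $\Omega\cap\Delta$, hence on $\Delta$, and $\Delta\subset\Omega$. So $\Omega$ is open and closed, it contains $x_0$, and $C$ is connected. Thus $\Omega=C$ and $\psi=\psi'$.

A germ of a biholomorphic map along $C$ is determined by its Taylor series at the points of $C$, so restriction to $(C/X)_\infty$ is injective; it is surjective by Theorem~\ref{thm:local}. Taking $\ell$-jets at $x_0$ is a homomorphism on the stabilizer of $x_0$, and it is injective by the first part with $\widetilde X=X$, $\widetilde C=C$.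
\end{proof}

\subsection{Submanifolds of higher dimension}

The proof used few properties of rational curves: unobstructedness, global generation of the normal bundle, and sections with simple zeros.

\begin{theorem}\label{thm:higher}
Let $Y\subset X$ be a compact connected submanifold with normal bundle $N$ such that
\begin{enumerate}
\item $H^1(Y,N)=0$;
\item $N$ is globally generated;
\item for all $x\in Y$ and $0\ne v\in T_xY$ there is $\xi\in H^0(Y,N\otimes\mathfrak m_x)$ with $d_v\xi\ne0$ in $N_x$;
\item $\mathcal L_{u_0}=T_{u_0}\mathcal U$ for some $u_0$ over $[Y]$, where $\mathcal U$, $\mathcal F$, $\mathcal V$, $\mathcal L$ are defined as in Section~\ref{sec:setup} from the universal family near $[Y]$.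
\end{enumerate}
Then $Y$ satisfies the formal principle with convergence.
\end{theorem}

Here $d\xi:T_xY\to N_x$ is the derivative of a section at a zero, which does not depend on the local frame. For a smooth rational curve, conditions 1--3 say that $N$ is semipositive with $N^+\ne0$: condition 2 means all $a_i\ge0$, which implies condition 1, and a section with a simple zero at $x$ exists if and only if some $a_i\ge1$.

\begin{proof}
Let $m=\dim Y$. By condition 1 and (D2) the Douady space is smooth at $[Y]$. In coordinates $(s,w)$ with $s\in\mathbb C^m$ the formulas \eqref{eq:murho} hold, and by condition 2 the matrix $f_t(s,0)$ has rank $r=\operatorname{rank}N$. So $\mu$ is a submersion near $\rho^{-1}([Y])$, the formula \eqref{eq:VF} holds with $\mathcal V=\langle\partial_{s_1},\dots,\partial_{s_m}\rangle$, and the fiber of $\mathcal F$ at $(x,[Y])$ is $H^0(Y,N\otimes\mathfrak m_x)$. Given $\psi:(Y/X)_\infty\to(\widetilde Y/\widetilde X)_\infty$, conditions 1--3 pass to $\widetilde Y$ through the isomorphisms $Y\cong\widetilde Y$ and $N\cong N_{\widetilde Y/\widetilde X}$. Section~\ref{sec:Phi} makes no use of $m=1$ and gives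 \eqref{eq:star} with $A\in\mathbb C[[s,t]]^m$. Sections~\ref{sec:chains} and~\ref{sec:gluing}, with $e=0$, use only the identities \eqref{eq:refl1} at $x_0$ and \eqref{eq:refl2} at every point, once $Z_0$ is replaced by $\partial_{s_1},\dots,\partial_{s_m}$ in Lemma~\ref{lem:chain}. It remains to prove the two identities for $\alpha=0$ and $\beta=0$; the higher ones follow by the same differentiations, with operators $D_{s_1},\dots,D_{s_m}$ in place of $D_s$.

\emph{The identity \eqref{eq:refl1}.} The matrix $A_s=(\partial A_j/\partial s_i)_{j,i}$ has constant term $a_s(0,0)$, which is invertible by \eqref{eq:linear}. The chain rule gives $(\nabla_{\tilde s}g)(A,\Phi)=(A_s^T)^{-1}\nabla_s\big(g(A,\Phi)\big)$. Applying this repeatedly to \eqref{eq:star} expresses $(\partial_{\tilde s}^\kappa\tilde f)(A,\Phi)$, for each multi-index $\kappa$, as a holomorphic function of $(j^{|\kappa|}\varphi)\circ\mu$, $s$, $t$. The sections of $N_{\widetilde Y/\widetilde X}$ whose $j$-jet at $\psi(x_0)$ is zero form a decreasing sequence of subspaces of a finite-dimensional space. The intersection is $0$ by the identity theorem, as $\widetilde Y$ is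 connected, so the subspace is $0$ for some $j=k$. With this $k$ the $\tilde t$-derivative at the origin of $(\partial_{\tilde s}^\kappa\tilde f)_{|\kappa|\le k}$ is injective, and $E$, $T$, $G_0$ are constructed as in Lemma~\ref{lem:refl1}.

\emph{The identity \eqref{eq:refl2}.} Work at an arbitrary point $x\in Y$. Consider the covectors $\lambda'\circ d\xi\in T_x^*Y$ for $\xi\in H^0(Y,N\otimes\mathfrak m_x)$ and $\lambda'\in N_x^*$. By condition 3 no nonzero $v\in T_xY$ is killed by all of them, so they span $T_x^*Y$. Choose $\xi_1,\dots,\xi_m$ and $\lambda'_1,\dots,\lambda'_m$ such that the $\lambda_i'\circ d\xi_i$ form a basis, and extend $\xi_i$ to sections $\xi_i(s,t)$ of $\mathcal F$; each satisfies \eqref{eq:Zstar}. Let $g_i(\tilde s)=\tilde f_{\tilde t}(\tilde s,0)\Phi_t(0)\xi_i(0,0)$. The first equality in \eqref{eq:transport} holds for each $i$. As $f_t(0,0)\xi_i(0,0)=0$, it gives $g_i(0)=0$ and $dg_i(0)\circ a_s(0,0)=b_w(0,0)\circ d\xi_i$. Put $\lambda_i=\lambda_i'\circ b_w(0,0)^{-1}$. Then the covectors $\lambda_i\circ dg_i(0)=\lambda'_i\circ d\xi_i\circ a_s(0,0)^{-1}$ are linearly independent. So the map $\Lambda=(\Lambda_1,\dots,\Lambda_m)$,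
\[
\Lambda_i(\tilde s,y)=\lambda_i\big(\tilde f_{\tilde t}(\tilde s,\tilde t)\,P\,\xi_i(s,t)\big),\qquad y=(\tilde t,P,s,t),
\]
vanishes at the base point and has invertible $\tilde s$-Jacobian there. The implicit function theorem gives a holomorphic $h(y)$ with $\Lambda(h(y),y)=0$, and
\[
\Lambda(\tilde s,y)=K(\tilde s,y)\,(\tilde s-h(y)),\qquad K(\tilde s,y)=\int_0^1\Lambda_{\tilde s}\big(h(y)+\sigma(\tilde s-h(y)),y\big)\,d\sigma ,
\]
where the matrix $K$ is holomorphic and invertible at the base point. Substituting $\tilde s=A$, $\tilde t=\Phi$, $P=\Phi_t$ makes the left side zero and $K$ invertible over $\mathbb C[[s,t]]$. Hence $A=h(\Phi,\Phi_t,s,t)$, and $B=\tilde f(A,\Phi)$.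
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hwang}
Jun-Muk Hwang, \emph{Formal principle with convergence for rational curves of Goursat type}, arXiv:2404.05941 (2024).

\end{thebibliography}
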